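# Gradients of bounded polynomials and the equilibrium measure of a convex body

## The interval $[-1,1]$, computed three times

Take $E=[-1,1]\subset\mathbb R\subset\mathbb C$ and a point $x\in(-1,1)$. We make three computations that look unrelated.

The first one is real. Let $p$ be a real polynomial of degree at most $n$, $n\ge1$, and let $\|p\|=\max_E|p|$. How large can $|p'(x)|$ be, measured in units of $n\sqrt{\|p\|^2-p(x)^2}$? The function $q(\theta)=p(\cos\theta)$ is a trigonometric polynomial of degree at most $n$. The classical Bernstein–Szegő inequality says $q'(\theta)^2+n^2q(\theta)^2\le n^2\|q\|^2$. Since $q'(\theta)=-\sin\theta\,p'(\cos\theta)$, with $x=\cos\theta$ we get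
$$\frac{|p'(x)|}{n\sqrt{\|p\|^2-p(x)^2}}\le\frac1{\sqrt{1-x^2}}\qquad\text{if }|p(x)|<\|p\|.$$
The polynomials $p(x)=\pm x$, $n=1$, give equality. So the convex hull of all quotients $p'(x)/(n\sqrt{\|p\|^2-p(x)^2})$ is the interval $[-\frac1{\sqrt{1-x^2}},\frac1{\sqrt{1-x^2}}]$, of length $2/\sqrt{1-x^2}$.

The second one is complex. Let $V(z)$ be the supremum of $\frac1{\deg p}\log|p(z)|$ over complex polynomials with $\deg p\ge1$ and $|p|\le1$ on $[-1,1]$. Write $z=\frac12(\zeta+\zeta^{-1})$ with $0<|\zeta|\le1$. If $\deg p=n$, then $\zeta^np(\frac12(\zeta+\zeta^{-1}))$ is a polynomial in $\zeta$, bounded by $1$ on $|\zeta|=1$, so $|p(z)|\le|\zeta|^{-n}$ and $V(z)\le\log\frac1{|\zeta|}$. Conversely the Chebyshev polynomials satisfy $T_k(z)=\frac12(\zeta^k+\zeta^{-k})$, so $\frac1k\log|T_k(z)|\to\log\frac1{|\zeta|}$ when $|\zeta|<1$. Hence $V(z)=\log\frac1{|\zeta|}$ when $|\zeta|<1$. When $|\zeta|=1$ we have $z\in[-1,1]$ and $V(z)\le0$, while $V(z)\ge\log|1-s+sz|\to0$ as $s\downarrow0$; so $V=0$ there. In other words $V(\cos\varphi)=|\operatorname{Im}\varphi|$.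 Near $x\in(-1,1)$ the function $\arccos$ is holomorphic, with derivative $-1/\sqrt{1-x^2}$ at $x$, so
$$V(x+iy)=\frac{|y|}{\sqrt{1-x^2}}+O(y^2).$$
Off the interval $V$ is harmonic. Green's formula in the two half-planes shows that the measure $\Delta V$ has on $(-1,1)$ a density equal to the jump of $\partial_yV$ across the real line, which is $2/\sqrt{1-x^2}$. This is the same number as before.

The third one is geometric. Which degenerate "ellipses" $\theta\mapsto x+a(\cos\theta-1)+\beta\sin\theta$ stay in $[-1,1]$, and how large can the speed $\beta$ at $\theta=0$ be? The condition is $|x-a|+\sqrt{a^2+\beta^2}\le1$. Put $a=x+e$; then $|e|\le1$ and $\beta^2\le(1-|e|)^2-(x+e)^2=1-x^2-2|e|-2xe\le1-x^2$, with equality for $e=0$. So the largest speed is $\beta=\sqrt{1-x^2}$, the reciprocal of the slope found twice above.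

In several variables the quotient $p'/(n\sqrt{\cdot})$ becomes a vector, the convex hull of these vectors becomes a convex set with a volume, and $\Delta V$ becomes a Monge–Ampère measure. The question of this talk is whether the volume of the gradients still computes the density of the measure.

## Extremal function, equilibrium measure, gradient sets

Throughout, $E\subset\mathbb R^d\subset\mathbb C^d$ is compact with nonempty interior, $z=x+iy$, $\|p\|=\|p\|_E=\sup_E|p|$, and $\mathcal P_n$ ($n\ge1$) is the set of real polynomials of degree at most $n$ in $d$ variables. $B(c,r)$ is the closed ball in $\mathbb R^d$, $B=B(0,1)$, and $D_\eta$ is the directional derivative.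

**Definition (extremal function).** The Siciak–Zaharjuta extremal function of $E$ is
$$V_E(z)=\sup\Big\{\tfrac1{\deg p}\log|p(z)|:\ p\text{ a complex polynomial on }\mathbb C^d,\ \deg p\ge1,\ \|p\|_E\le1\Big\},$$
and $V_E^*$ is its upper semicontinuous regularization.

**Definition (Monge–Ampère operator, equilibrium measure).** For smooth $u$ put
$$\mathrm{MA}(u)=(\partial\overline\partial u)^d:=d!\,4^d\det\Big[\frac{\partial^2u}{\partial z_j\partial\overline z_k}\Big]dV ,$$
where $dV$ is the volume element of $\mathbb C^d$; for $d=1$ this is $\Delta u\,dV$. By Bedford–Taylor it extends to locally bounded plurisubharmonic (psh) functions, with values in the positive Radon measures. The equilibrium measure is $\lambda_E=\mathrm{MA}(V_E^*)$. It is supported in the polynomially convex hull $\widehat E$ and has total mass $(2\pi)^d$. Here $\widehat E$ is the set of $z$ with $|p(z)|\le\|p\|_E$ for all complex polynomials $p$; for instance the hull of the unit circle in $\mathbb C$ is the closed disc. For convex $E$ one has $\widehat E=E$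 and $V_E^*=V_E$. We found $\lambda_{[-1,1]}=2\,dx/\sqrt{1-x^2}$ on $(-1,1)$; its mass there is indeed $2\pi$.

**Definition (gradient sets).** For $x\in E$, with $0/0$ read as $0$,
$$G(E,x)=\Big\{\frac{\operatorname{grad}p(x)}{n\sqrt{\|p\|^2-p(x)^2}}:0\ne p\in\mathcal P_n,\ n\in\mathbb N\Big\},\qquad\widetilde G(E,x)=\operatorname{con}G(E,x),$$
where $\operatorname{con}$ is the convex hull.

If $x\in\operatorname{int}E$ and $|p(x)|=\|p\|$, then $x$ is an interior extremum, so $\operatorname{grad}p(x)=0$ and $p$ contributes the vector $0$. The quotient does not change when $p$ is multiplied by a positive constant, so we may normalize $\|p\|=1$. Replacing $p$ by $-p$ shows $G(E,x)=-G(E,x)$. For $E=[-1,1]$ we found $\widetilde G(E,x)=[-\frac1{\sqrt{1-x^2}},\frac1{\sqrt{1-x^2}}]$.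

**Definition (support function).** For compact $L\subset\mathbb R^d$, $h_L(\eta)=\max_{a\in L}\langle a,\eta\rangle$. For instance $h_{rB}(\eta)=r|\eta|$. For compact convex $L,L'$ one has $L\subset L'$ if and only if $h_L\le h_{L'}$, and $h_{sL}=s\,h_L$ for $s>0$, $h_{L+\epsilon B}=h_L+\epsilon|\cdot|$.

For $x\in\operatorname{int}E$ let $K_E(x)$ be the closure of $\widetilde G(E,x)$ (compact, by Lemma 3). By the symmetry of $G(E,x)$,
$$h_{K_E(x)}(\eta)=g_E(x,\eta):=\sup\{|\langle a,\eta\rangle|:a\in G(E,x)\}.$$
The boundary of a convex set is Lebesgue-null, so $\operatorname{vol}\widetilde G(E,x)=\operatorname{vol}K_E(x)$.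

The starting point is the following theorem of Baran (1995), as quoted by Szilard Gy. Revesz, "A comparative analysis of Bernstein type estimates for the derivative of multivariate polynomials", arXiv:math/0508013 (2005). The measure $\lambda_E$ is absolutely continuous on $\operatorname{int}E$, its density $\lambda$ satisfies $\frac1{d!}\lambda(x)\ge\operatorname{vol}\widetilde G(E,x)$ for almost all $x\in\operatorname{int}E$, and equality holds if $E$ is a symmetric convex body. Baran's conjecture (1995) is that equality holds, almost everywhere on $\operatorname{int}E$, also for non-symmetric convex bodies. We shall prove it. We shall not use the quoted theorem, since the part we need comes out on the way.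

**Definition (inscribed ellipses).** For $E$ convex, $x\in\operatorname{int}E$, $\eta\neq0$, let
$$\beta(x,\eta)=\max\{\beta\ge0:\ \exists a\in\mathbb R^d,\ x+a(\cos\theta-1)+\beta\eta\sin\theta\in E\ \ \forall\theta\}.$$

The curve is an ellipse (possibly degenerate) in $E$ that passes through $x$ at $\theta=0$ with velocity $\beta\eta$. The maximum exists: the set of admissible $(a,\beta)$ is closed, and it is bounded because the points at $\theta=0,\pi$ give $2|a|\le\operatorname{diam}E$ and the points at $\theta=\pm\frac\pi2$ give $2\beta|\eta|\le\operatorname{diam}E$. For $E=[-1,1]$, $\eta=1$, we found $\beta=\sqrt{1-x^2}$.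

**Theorem A.** Let $E$ be any convex body in $\mathbb R^d$. For every $x\in\operatorname{int}E$ and $\eta\ne0$, $h_{K_E(x)}(\eta)=1/\beta(x,\eta)$. The function $x\mapsto d!\operatorname{vol}\widetilde G(E,x)$ is continuous on $\operatorname{int}E$ and is a density of $\lambda_E$ there. In particular Baran's conjecture holds.

**Theorem B.** If $E\subset\mathbb R^d$ is compact with nonempty interior, then $\frac1{d!}\lambda(x)=\operatorname{vol}\widetilde G(E,x)$ for a.e. $x\in\operatorname{int}E$.

Theorem B is not needed for the conjecture. Its proof uses the common lemmas but no ellipse geometry beyond balls.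

We use these textbook facts.

1. For a family of psh functions locally bounded above, the upper regularization of the supremum is psh and equals the supremum Lebesgue-almost everywhere.
2. Bedford–Taylor (Acta Math. 149 (1982)): for locally bounded psh functions, $\mathrm{MA}(u_j)\to\mathrm{MA}(u)$ weakly if $u_j\downarrow u$, or if $u_j\uparrow u$ a.e.; and $\mathrm{MA}$ is local on open sets.
3. Bernstein's inequality: a real trigonometric polynomial $T$ of degree at most $n$ satisfies $|T'|\le n\max|T|$. (The Bernstein–Szegő form appears only in the examples.)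
4. The Alexandrov measure of a convex function $\phi$ on $\mathbb R^d$ is $A\mapsto\operatorname{vol}(\partial\phi(A))$, where $\partial\phi$ is the subdifferential; for smooth $\phi$ it is $\det\phi''\,dy$. It is weakly continuous under locally uniform convergence. Example: for $\phi(y)=|y|$ on $\mathbb R$ we have $\partial\phi(0)=[-1,1]$, and the measure is $2\delta_0$.
5. Compact subsets of $\mathbb R^d$ are polynomially convex. (Used only for $\operatorname{supp}\lambda_E\subset E$, in the proof of Theorem B.)

## A triangle: inscribed ellipses against polynomials of one affine function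

Now take the simplest non-symmetric body, $E=\{x_1\ge0,\ x_2\ge0,\ x_1+x_2\le1\}$, with $s_1=x_1$, $s_2=x_2$, $s_3=1-x_1-x_2$. Fix $x\in\operatorname{int}E$ and $\eta\ne0$, and let $t_j=D_\eta s_j$, so $(t_1,t_2,t_3)=(\eta_1,\eta_2,-\eta_1-\eta_2)$ and $\sum t_j=0$.

We compute $\beta(x,\eta)$. Let $(a,\beta)$ be admissible and $A_j=D_as_j$, so $\sum A_j=0$. Along the curve, $s_j$ equals $s_j(x)+A_j(\cos\theta-1)+\beta t_j\sin\theta$. This is nonnegative for all $\theta$ exactly when $s_j(x)-A_j\ge\sqrt{A_j^2+\beta^2t_j^2}$, and squaring gives $s_j(x)-2A_j\ge\beta^2t_j^2/s_j(x)$. Summing over $j$ yields $1\ge\beta^2\sum_jt_j^2/s_j(x)$. This is sharp. Put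
$$\beta=\Big(\sum_j\frac{t_j^2}{s_j(x)}\Big)^{-1/2},\qquad P_j=\sqrt{s_j(x)},\qquad Q_j=\frac{\beta t_j}{P_j},\qquad w(\theta)=P\cos\tfrac\theta2+Q\sin\tfrac\theta2 .$$
Then $|P|=|Q|=1$ and $\langle P,Q\rangle=\beta\sum t_j=0$, so $|w(\theta)|=1$. The numbers $w_j(\theta)^2\ge0$ have sum $1$, so they are the values $s_j(\gamma(\theta))$ of a point $\gamma(\theta)\in E$. Expanding,
$$w_j(\theta)^2=P_j^2+\tfrac12(P_j^2-Q_j^2)(\cos\theta-1)+\beta t_j\sin\theta ,$$
so $\gamma$ has the required form, with $a$ determined by $D_as_j=\frac12(P_j^2-Q_j^2)$. Hence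
$$\frac1{\beta(x,\eta)^2}=\sum_{j=1}^3\frac{t_j^2}{s_j(x)}.\tag{1}$$

An ellipse bounds gradients from above. For $p\in\mathcal P_n$, $p(\gamma(\theta))$ is a trigonometric polynomial of degree at most $n$, with derivative $\beta\,D_\eta p(x)$ at $\theta=0$, so Bernstein–Szegő gives $g_E(x,\eta)\le1/\beta(x,\eta)$. At the centroid $x=(\frac13,\frac13)$ with $\eta=(1,-1)$ we have $t=(1,-1,0)$, so the upper bound is $\sqrt6\approx2.449$. The ellipse is $\gamma(\theta)=(\frac13,\frac13)-\frac1{12}(1,1)(\cos\theta-1)+\frac1{\sqrt6}(1,-1)\sin\theta$. It touches $x_1+x_2=1$ at $\theta=\pi$. It touches $x_1=0$ because $\frac5{12}-\frac1{12}\cos\theta+\frac1{\sqrt6}\sin\theta$ has amplitude $\sqrt{\frac1{144}+\frac16}=\frac5{12}$, and it touches $x_2=0$ by symmetry.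

Which polynomials could reach $\sqrt6$? The interval suggests polynomials of one affine function, $p=q\circ\ell$ with $\ell(E)=[-1,1]$. Write $\ell=\sum\ell_js_j$, where $\ell_j\in[-1,1]$ are the values at the vertices. By the interval case applied to $q$, the quotient for $p$ is at most $|\ell_1-\ell_2|/\sqrt{1-\mu^2}$ with $\mu=\ell(x)=\frac13(\ell_1+\ell_2+\ell_3)$. Replacing $\ell$ by $-\ell$ and exchanging the indices $1,2$, we may assume $v=\ell_1-\ell_2\ge0$ and $\mu\ge0$. Since $\ell_2=\ell_1-v\le1-v$, we have $3\mu\le3-v$. So the quotient is at most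
$$\frac{v}{\sqrt{1-(1-\frac v3)^2}}=\sqrt{\frac{v}{\frac23-\frac v9}}\le\frac3{\sqrt2}\approx2.121\qquad(0<v\le2),$$
attained by $p=1-2x_2$. (For $v=0$ the quotient is $0$.) So no polynomial of a single affine function exceeds $3/\sqrt2<\sqrt6$. The attempt stops here because such polynomials only see $E$ inside a strip between two parallel lines, while the optimal ellipse is held in place by three sides, no two of which are parallel. Either the conjecture fails for the triangle, or one needs polynomials adapted to all the contact points at once. The curve $w$ above shows where to look. It is a great-circle arc on the unit sphere, and the squares of the coordinates carry the sphere onto the triangle.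

The plan for Theorem A is now as follows. Ellipses bound $V_E(x+iy)$ from above by about $|y|/\beta$ with $\beta=\beta(x_0,y/|y|)$, polynomials bound it from below by about $h_{K_E(x_0)}(y)$, and a comparison principle turns such bounds into bounds on $\lambda_E$. What remains is the one inequality $h_{K_E(x_0)}\ge1/\beta$.

## Ellipses inside $E$ bound $V_E$ from above

The purpose of this lemma is to produce every upper bound for $V_E$ that we can read off from curves in $E$.

**Lemma 1.** Let $c,a,b\in\mathbb R^d$ with $c+a\cos\theta+b\sin\theta\in E$ for all $\theta$. Then $V_E(c+a\cosh\tau+ib\sinh\tau)\le\tau$ for $\tau\ge0$. Consequently: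

(i) If $B(x,r)\subset E$, then $V_E(x+iy)\le|y|/r$ for all $y\in\mathbb R^d$.

(ii) If $B(c,\rho)\subset E$, $\tau>0$ and $\frac{|x-c|}{\cosh\tau}+\frac{|y|}{\sinh\tau}\le\rho$, then $V_E(x+iy)\le\tau$. In particular $V_E(x+it\eta)\le\tau$ if $x\in B(c,\rho)$, $|\eta|=1$ and $0\le t\le\rho\sinh\tau\,(1-1/\cosh\tau)$.

(iii) If $E$ has nonempty interior, $V_E$ is locally bounded on $\mathbb C^d$, so $V_E^*$ is psh and locally bounded.

**Proof.** Put $z(\zeta)=c+a\frac{\zeta+\zeta^{-1}}2+b\frac{\zeta-\zeta^{-1}}{2i}$, so that $z(e^{i\theta})=c+a\cos\theta+b\sin\theta$. If $\deg p=n\ge1$ and $\|p\|_E\le1$, then $p(z(\zeta))$ is a Laurent polynomial with exponents in $[-n,n]$, bounded by $1$ on $|\zeta|=1$. By the maximum principle for the polynomial $\zeta^np(z(\zeta))$ on $|\zeta|\le1$, $|p(z(\zeta))|\le|\zeta|^{-n}$ for $0<|\zeta|\le1$. At $\zeta=e^{-\tau}$ we have $\frac{\zeta-\zeta^{-1}}{2i}=-\frac{\sinh\tau}{i}=i\sinh\tau$, so $z(\zeta)=c+a\cosh\tau+ib\sinh\tau$ and $\frac1n\log|p(z(\zeta))|\le\tau$.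

(i) For $y\ne0$ take $c=x$, $a=0$, $b=ry/|y|$ and $\tau$ with $r\sinh\tau=|y|$; then $V_E(x+iy)\le\tau\le\sinh\tau=|y|/r$. For $y=0$ take $\tau=0$.

(ii) Take $a=(x-c)/\cosh\tau$ and $b=y/\sinh\tau$. Then $|a|+|b|\le\rho$, so the ellipse lies in $B(c,\rho)$. For the last claim, $|x-c|/\cosh\tau\le\rho/\cosh\tau$ and $t/\sinh\tau\le\rho(1-1/\cosh\tau)$.

(iii) Fix a ball $B(c,\rho)\subset E$. On a bounded set of $x+iy$ the condition in (ii) holds with one large $\tau$, so $V_E\le\tau$ there. Also $V_E\ge0$ by Lemma 2 below. By Fact 1, $V_E^*$ is psh. $\square$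

## Polynomials bound $V_E$ from below

This lemma turns one real polynomial into a lower bound for $V_E$, by composing it with Chebyshev polynomials.

**Lemma 2.** $V_E\ge0$. If $p\in\mathcal P_n$ ($n\ge1$) is nonconstant with $\|p\|_E\le1$, then $V_E(z)\ge\frac1ng(p(z))$, where $g(w)=\log|w+\sqrt{w^2-1}|\ge0$ (branch of modulus $\ge1$), that is, $g(\cos\varphi)=|\operatorname{Im}\varphi|$.

**Proof.** Let $M>0$, $M\ge\sup_E|x_1|$. For small $s>0$ the polynomial $1-sM+sz_1$ takes values in $[1-2sM,1]\subset[-1,1]$ on $E$, so $V_E(z)\ge\log|1-sM+sz_1|\to0$ as $s\downarrow0$. For the second claim, $T_k\circ p$ has degree $k\deg p$ and $\|T_k\circ p\|_E\le1$. Write $w=\frac12(\xi+\xi^{-1})$ with $|\xi|\ge1$. Then $T_k(w)=\frac12(\xi^k+\xi^{-k})$, so $\frac1k\log|T_k(w)|\to\log|\xi|=g(w)$ if $|\xi|>1$, i.e. if $w\notin[-1,1]$; and $g=0$ on $[-1,1]$, where we use $V_E\ge0$. So $V_E\ge\frac1{\deg p}g\circ p\ge\frac1ng\circ p$. With $\xi=e^{\pm i\varphi}$ we read off $g(\cos\varphi)=|\operatorname{Im}\varphi|$. $\square$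

Next we make this infinitesimal near a point: all of $K_E(x_0)$ must be seen by $V_E$, uniformly in the direction.

**Lemma 3.** Let $B(x_0,r)\subset E$ and $r_0=1/\operatorname{diam}E$. Then $r_0B\subset K_E(x_0)\subset\frac1rB$. For every $\epsilon>0$ there is $s_0>0$ such that for $|x-x_0|<s_0$, $|y|<s_0$,
$$V_E(x+iy)\ge h_{K_E(x_0)}(y)-\epsilon|y|\ge(1-\epsilon/r_0)\,h_{K_E(x_0)}(y),$$
and also $h_{K_E(x)}(\eta)\ge(1-\epsilon/r_0)h_{K_E(x_0)}(\eta)$ for $|x-x_0|<s_0$ and all $\eta$. In particular $x\mapsto\operatorname{vol}K_E(x)$ is lower semicontinuous and locally bounded on $\operatorname{int}E$.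

**Proof.** **Step 1.** This step treats one polynomial. Let $p\in\mathcal P_n$ be nonconstant, $\|p\|_E=1$, $|p(x_0)|<1$. Near $x_0$ in $\mathbb C^d$ the function $\varphi=\arccos\circ p$ is holomorphic, it is real on $\mathbb R^d$, and $\nabla\varphi=-\nabla p/\sqrt{1-p^2}$. By Taylor's formula $\operatorname{Im}\varphi(x+iy)=\langle\nabla\varphi(x),y\rangle+O(|y|^2)$, uniformly for real $x$ near $x_0$. Put $a_p(x)=\nabla p(x)/(n\sqrt{1-p(x)^2})\in G(E,x)$. Since $g(p(x+iy))=|\operatorname{Im}\varphi(x+iy)|$, Lemma 2 gives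
$$V_E(x+iy)\ge|\langle a_p(x),y\rangle|-O(|y|^2)\quad\text{near }x_0.\tag{2}$$

**Step 2.** This step gives the two inclusions. Take $x=x_0$ in (2), compare with $V_E(x_0+iy)\le|y|/r$ from Lemma 1(i), and let $y\to0$ along each line: $|a_p(x_0)|\le1/r$. Since $G(E,x_0)$ consists of $0$ and such vectors, $K_E(x_0)\subset\frac1rB$. For $|e|=1$ the polynomial $\ell(x)=\langle e,x-x_0\rangle$ has $\ell(x_0)=0$, $\|\ell\|_E\le\operatorname{diam}E$ and gradient $e$. So $h_{K_E(x_0)}(e)\ge1/\operatorname{diam}E=r_0$, that is, $r_0B\subset K_E(x_0)$.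

**Step 3.** This step gets uniformity from finitely many polynomials. All functions $|\langle a,\cdot\rangle|$, $a\in G(E,x_0)$, are $\frac1r$-Lipschitz, hence so is their supremum $h_{K_E(x_0)}$. Take a finite net of the unit sphere with mesh $\epsilon r/9$, and at each net point $\eta_i$ a nonzero $a=a_{p_i}(x_0)$ with $|\langle a,\eta_i\rangle|\ge h_{K_E(x_0)}(\eta_i)-\epsilon/9$; nonzero vectors are available because $h_{K_E(x_0)}(\eta_i)\ge r_0>0$. For a unit vector $\eta$ within $\epsilon r/9$ of $\eta_i$, each of the two functions changes by at most $\epsilon/9$. So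
$$\max_i|\langle a_{p_i}(x_0),\eta\rangle|\ge h_{K_E(x_0)}(\eta)-\epsilon/3\qquad(|\eta|=1).$$
For $s_0$ small and $|x-x_0|<s_0$ we have $x\in\operatorname{int}E$, $|p_i(x)|<1$ and $|a_{p_i}(x)-a_{p_i}(x_0)|\le\epsilon/3$ for all $i$, and the error terms in (2) are at most $\frac\epsilon3|y|$ for $|y|<s_0$. Adding up, $V_E(x+iy)\ge h_{K_E(x_0)}(y)-\epsilon|y|$. Since $|y|\le h_{K_E(x_0)}(y)/r_0$, the second inequality follows. Because $a_{p_i}(x)\in G(E,x)$, also $h_{K_E(x)}(\eta)\ge\max_i|\langle a_{p_i}(x),\eta\rangle|\ge h_{K_E(x_0)}(\eta)-\epsilon|\eta|\ge(1-\epsilon/r_0)h_{K_E(x_0)}(\eta)$.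

**Step 4.** This step concerns the volume. For $\epsilon<r_0$ the last inequality says $K_E(x)\supset(1-\epsilon/r_0)K_E(x_0)$, so the volume is lower semicontinuous at $x_0$. For $|x-x_0|\le r/2$ we have $B(x,r/2)\subset E$, hence $K_E(x)\subset\frac2rB$, so the volume is locally bounded. $\square$

## From bounds on $V_E$ to bounds on $\lambda_E$

Near $x_0$ we compare $V_E$ with the models $h_L(\operatorname{Im}z)$. Their Monge–Ampère measure can be computed, and this is where the volume enters.

**Lemma 4.** For compact convex $L\subset\mathbb R^d$, $\mathrm{MA}(h_L(\operatorname{Im}z))=d!\operatorname{vol}(L)\cdot$(Lebesgue measure on $\mathbb R^d$).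

**Proof.** For smooth convex $\phi$ we have $\partial/\partial z_j=\frac1{2i}\partial_{y_j}$ and $\partial/\partial\overline z_k=-\frac1{2i}\partial_{y_k}$ on functions of $y$, so $\partial^2\phi(\operatorname{Im}z)/\partial z_j\partial\overline z_k=\frac14\phi_{jk}(y)$ and
$$\mathrm{MA}(\phi(\operatorname{Im}z))=d!\,dx\otimes\det\phi''(y)\,dy .$$
Apply this to radial mollifications $\phi_\epsilon$ of $h_L$. They are smooth and convex. They decrease to $h_L$ as $\epsilon\downarrow0$, because spherical means of a subharmonic function increase with the radius and convex functions are subharmonic. They converge locally uniformly, because $h_L$ is Lipschitz. By Fact 2, $\mathrm{MA}(\phi_\epsilon(\operatorname{Im}z))\to\mathrm{MA}(h_L(\operatorname{Im}z))$ weakly. By Fact 4, $\det\phi_\epsilon''\,dy$ converges weakly to the Alexandrov measure of $h_L$. That measure is $\operatorname{vol}(L)\delta_0$: indeed $\partial h_L(0)=L$, and for $y\ne0$ the set $\partial h_L(y)$ is the face of $L$ in direction $y$, so $\partial h_L(\mathbb R^d\setminus0)$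 lies in the boundary of $L$, which is null. $\square$

Now we need that a smaller function has a smaller measure on the set where both vanish.

**Lemma 5.** Let $0\le u\le v$ be locally bounded psh functions on an open set $\Omega\subset\mathbb C^d$, with $v=0$ on $S=\Omega\cap\mathbb R^d$ and $v(z)\to0$ as $z$ tends to any point of $S$. Then $\mathrm{MA}(u)|_S\le\mathrm{MA}(v)|_S$.

**Proof.** Let $S'\subset S$ be compact, $\epsilon>0$ and $w_\epsilon=\max(u+\epsilon,v)$. On an open neighborhood of $S'$ we have $v<\epsilon\le u+\epsilon$, so $w_\epsilon=u+\epsilon$ there, and by locality $\mathrm{MA}(w_\epsilon)(S')=\mathrm{MA}(u)(S')$. As $\epsilon\downarrow0$, $w_\epsilon\downarrow\max(u,v)=v$, so $\mathrm{MA}(w_\epsilon)\to\mathrm{MA}(v)$ weakly. Weak limits do not lose mass on compact sets, so $\mathrm{MA}(u)(S')=\limsup_{\epsilon\downarrow0}\mathrm{MA}(w_\epsilon)(S')\le\mathrm{MA}(v)(S')$. Inner regularity extends this to Borel subsets of $S$. $\square$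

The following corollary is the half of the two theorems that polynomials give for free.

**Corollary 6.** Let $E$ be compact with nonempty interior. Then $\lambda_E$ is absolutely continuous on $\operatorname{int}E$ with locally bounded density. For every $x_0\in\operatorname{int}E$ and $\epsilon'\in(0,1)$, $\lambda\ge d!(1-\epsilon')^d\operatorname{vol}K_E(x_0)$ a.e. on a neighborhood of $x_0$. Hence $\lambda(x)\ge d!\operatorname{vol}K_E(x)$ for a.e. $x\in\operatorname{int}E$.

**Proof.** If $B(x_0,r)\subset E$, then $B(x,r/2)\subset E$ for $|x-x_0|<r/2$, and Lemma 1(i) gives $V_E(x+iy)\le\frac2r|y|$ there. The right side is continuous, so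
$$0\le V_E^*(x+iy)\le\tfrac2r|y|\qquad(|x-x_0|<r/2).\tag{3}$$
Lemma 5 with $u=V_E^*$, $v=\frac2r|y|=h_{\frac2rB}(y)$, and Lemma 4, give $\lambda_E\le d!\operatorname{vol}(\frac2rB)\,dx$ on $\mathbb R^d$ near $x_0$. This is the first claim. For the second, Lemma 3 with $\epsilon=\epsilon'r_0$ gives $(1-\epsilon')h_{K_E(x_0)}(y)\le V_E^*(x+iy)$ near $x_0$. By (3), $V_E^*$ vanishes on $\mathbb R^d$ near $x_0$ and tends to $0$ there, so Lemmas 5 and 4 apply with $u=(1-\epsilon')h_{K_E(x_0)}(\operatorname{Im}z)$ and $v=V_E^*$. At a Lebesgue point $x_0$ of $\lambda$ this yields $\lambda(x_0)\ge d!(1-\epsilon')^d\operatorname{vol}K_E(x_0)$; let $\epsilon'\to0$. $\square$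

## Convex bodies: the ellipse bound holds in a whole neighborhood

From here to the end of the proof of Theorem A, $E$ is a convex body, $x_0\in\operatorname{int}E$, $B(x_0,r)\subset E$, and $\delta(\eta)=1/\beta(x_0,\eta)$ for $\eta\ne0$, $\delta(0)=0$. As $\beta(x_0,s\eta)=\beta(x_0,\eta)/s$ for $s>0$, $\delta$ is positively homogeneous of degree one. For $|\eta|=1$ we have $\beta(x_0,\eta)\ge r$ (take $a=0$).

Lemma 5 needs upper bounds on an open set in $\mathbb C^d$. So we move the optimal ellipse through $x_0$ to nearby points $x$, at the price of shrinking it a little.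

**Proposition 7.** For $\epsilon\in(0,1)$ there is $s_0>0$ with $V_E(x+iy)\le\delta(y)/(1-\epsilon)$ for $|x-x_0|<s_0$, $|y|<s_0$.

**Proof.** For $y=0$ and $s_0<r$ this is Lemma 1(i). Let $y=s\eta$, $|\eta|=1$, $0<s<s_0$, let $(a,\beta)$ be optimal for $(x_0,\eta)$, and let $\gamma(\theta)=x_0+a(\cos\theta-1)+\beta\eta\sin\theta\in E$. Here $|a|\le\operatorname{diam}E$ and $\beta\ge r$. Choose $\tau>0$ with $(1-\epsilon)\beta\sinh\tau=s$ and consider the ellipse
$$\tilde\gamma(\theta)=x-(1-\epsilon)a\cosh\tau+(1-\epsilon)(a\cos\theta+\beta\eta\sin\theta).$$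
Since $(1-\epsilon)\gamma(\theta)+\epsilon x_0=x_0-(1-\epsilon)a+(1-\epsilon)(a\cos\theta+\beta\eta\sin\theta)$,
$$\tilde\gamma(\theta)=(1-\epsilon)\gamma(\theta)+\epsilon x_0+\big[x-x_0-(1-\epsilon)a(\cosh\tau-1)\big].$$
Because $\sinh\tau\le s_0/((1-\epsilon)r)$, for $s_0$ small, independently of $\eta$, the bracket has norm at most $\epsilon r$. Hence $\tilde\gamma(\theta)\in(1-\epsilon)E+\epsilon B(x_0,r)\subset E$ by convexity. Lemma 1 for $\tilde\gamma$ concerns the point
$$x-(1-\epsilon)a\cosh\tau+(1-\epsilon)a\cosh\tau+i(1-\epsilon)\beta\eta\sinh\tau=x+is\eta ,$$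
and gives $V_E(x+is\eta)\le\tau\le\sinh\tau=s\,\delta(\eta)/(1-\epsilon)$. $\square$

## Contact points and a great circle

It remains to show that the gradients reach the ellipse bound.

**Proposition 8.** $h_{K_E(x_0)}(\eta)\ge\delta(\eta)$ for $|\eta|=1$.

The proof has three steps, the first two in this section. Let $(a,\beta)$ be optimal for $(x_0,\eta)$, and $\gamma(\theta)=x_0+a(\cos\theta-1)+\beta\eta\sin\theta$.

**Step 1 (balanced contact points).** This step extracts from optimality finitely many supporting hyperplanes of $E$, touched by the ellipse, whose normals balance. The tool is duality for a linear program with infinitely many constraints.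

The condition $\gamma(\theta)\in E$ for all $\theta$ means $\langle u,\gamma(\theta)\rangle\le h_E(u)$ for all $|u|=1$ and $\theta\in[0,2\pi]$, that is,
$$\langle N_{u,\theta},(a,\beta)\rangle\le c_u,\qquad N_{u,\theta}=\big(-(1-\cos\theta)u,\ \sin\theta\,\langle u,\eta\rangle\big)\in\mathbb R^{d+1},\quad c_u=h_E(u)-\langle u,x_0\rangle\ge r.$$
The pair $(a,\beta)$ maximizes the last coordinate under these constraints. Let $\mathcal A$ be the compact set of active $(u,\theta)$, those with equality at the optimum. We claim that $(0,1)$ lies in the convex cone generated by $\{N_{u,\theta}:(u,\theta)\in\mathcal A\}$.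

If $\mathcal A=\emptyset$, all constraints hold with a uniform positive slack, and $\beta$ could be increased, a contradiction. Otherwise $\langle N_{u,\theta},(a,\beta)\rangle=c_u\ge r>0$ on $\mathcal A$, so the compact convex hull of these vectors omits $0$, and hence the cone it generates is closed. Suppose $(0,1)$ is not in the cone. By separation there is $W\in\mathbb R^{d+1}$ with $\langle W,(0,1)\rangle>0$ and $\langle W,N_{u,\theta}\rangle\le0$ on $\mathcal A$. We make the second inequality strict: for small $\sigma>0$ the vector $W'=W-\sigma(a,\beta)$ still satisfies $\langle W',(0,1)\rangle>0$, and $\langle W',N_{u,\theta}\rangle\le-\sigma c_u\le-\sigma r<0$ on $\mathcal A$. Hence $\langle W',N_{u,\theta}\rangle<0$ on an open neighborhood $U$ of $\mathcal A$ in the parameter set. On $U$ the constraints hold at $(a,\beta)+\kappa W'$ for every $\kappa>0$. On the compact complement of $U$ the slack at $(a,\beta)$ has a positive minimum, so they hold for small $\kappa>0$. Thus $(a,\beta)+\kappa W'$ is feasible with a larger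 last coordinate, contradicting optimality. The claim is proved.

So there are active $(u_j,\theta_j)$ and $\mu_j>0$, $j=1,\dots,N$, $N\ge1$, with $\sum\mu_jN_{u_j,\theta_j}=(0,1)$; in particular $\sum\mu_j(1-\cos\theta_j)u_j=0$. Since $c_{u_j}>0$ we have $N_{u_j,\theta_j}\ne0$, so $\cos\theta_j\ne1$ and $\nu_j:=\mu_j(1-\cos\theta_j)>0$. Thus
$$\sum_j\nu_ju_j=0,\qquad\langle u_j,\gamma(\theta_j)\rangle=h_E(u_j).\tag{4}$$

**Step 2 (the lift to the sphere).** This step reproduces for a general body what the coordinates $s_j=w_j^2$ did for the triangle: it writes the ellipse as a great-circle arc seen through squares.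

Let $M=\sum\nu_jh_E(u_j)$. By (4), $\sum_j\nu_j\langle u_j,x_0\rangle=0$, so $M=\sum_j\nu_jc_{u_j}>0$. Put
$$s_j(x)=\frac{\nu_j}M\big(h_E(u_j)-\langle u_j,x\rangle\big).$$
These affine functions satisfy $\sum_js_j\equiv1$ by (4), $s_j\ge0$ on $E$, and $s_j(x_0)=\nu_jc_{u_j}/M>0$. Now $s_j(\gamma(\theta))$ is a nonnegative trigonometric polynomial of degree at most $1$ vanishing at $\theta_j$. Its derivative also vanishes there, so $s_j(\gamma(\theta))=\kappa_j(1-\cos(\theta-\theta_j))$, with $\kappa_j>0$ because $s_j(\gamma(0))=s_j(x_0)>0$. Since $1-\cos t=2\sin^2\frac t2$, the functions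
$$w_j(\theta)=\sqrt{2\kappa_j}\,\sin\tfrac{\theta-\theta_j}2\qquad\text{satisfy}\qquad w_j(\theta)^2=s_j(\gamma(\theta)),\tag{5}$$
and $w(\theta)=P\cos\frac\theta2+Q\sin\frac\theta2$ for some $P,Q\in\mathbb R^N$. Since
$$1=\sum_js_j(\gamma(\theta))=|w(\theta)|^2=\tfrac12(|P|^2+|Q|^2)+\tfrac12(|P|^2-|Q|^2)\cos\theta+\langle P,Q\rangle\sin\theta$$
for all $\theta$, $P$ and $Q$ are orthonormal; in particular $N\ge2$. Moreover $P=w(0)$, so $P_j^2=s_j(x_0)\ne0$ for all $j$.

If $N=2$, a polynomial of one affine function is still enough. Then $\ell=s_1-s_2$ maps $E$ into $[-1,1]$ and takes both values $\pm1$ at contact points, so $\|\ell\|_E=1$. Moreover $w(\theta)$ runs on the unit circle with speed $\frac12$, so $\ell(\gamma(\theta))=w_1^2-w_2^2=\cos(\theta+\text{const})$. Differentiating at $\theta=0$ gives $\beta|D_\eta\ell(x_0)|=\sqrt{1-\ell(x_0)^2}$, so $\ell$ itself, with $n=1$, attains $1/\beta$. The new work is for $N\ge3$.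

## Sign-symmetrized Chebyshev polynomials

On the sphere the extremal object is clear. For a unit vector $v$ in the plane of $P$ and $Q$, the function $T_{2n}(\langle w,v\rangle)$ is bounded by $1$ on the unit sphere, and along $w(\theta)$ it is a cosine of frequency $n$ in $\theta$. To come back to $x$ we need a polynomial in the squares $w_j^2=s_j$, that is, one even in each $w_j$, and $T_{2n}(\langle w,v\rangle)$ is in general only even under $w\mapsto-w$. The natural repair is to sum over all sign changes of the coordinates. For the triangle, where $N=3$, there are four terms, since $\sigma$ and $-\sigma$ give the same one. The triangle inequality then bounds the norm only by $4$, and the derivative at $\theta=0$ from below only by $n-3n$, so all control is lost. The way past this is that the unwanted terms belong to the points $\sigma P$, which differ from $\pm P$ because no coordinate of $P$ vanishes. A factor $\langle\sigma w,P\rangle^{2m}$, a peak at the lines through $\pm\sigma P$, separates the terms. Its cost in degree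 is $m$, which is negligible if $m$ is much smaller than $n$, and its effect is complete if $m\to\infty$.

**Step 3 (the polynomials).** This step builds the polynomials and finishes the proof of Proposition 8. For $n,m\in\mathbb N$ let $\alpha=\frac\pi{4n}$ and $v=\cos\alpha\,P+\sin\alpha\,Q$, a unit vector. For sign vectors $\sigma\in\{\pm1\}^N$ acting coordinatewise, put
$$\Phi(w)=\sum_{\sigma\in\{\pm1\}^N/\{\pm1\}}T_{2n}(\langle\sigma w,v\rangle)\,\langle\sigma w,P\rangle^{2m}.$$
$T_{2n}$ is even, so the summands do not change under $\sigma\mapsto-\sigma$, and $\Phi$ is well defined. Changing the sign of one $w_j$ permutes the summands, so $\Phi$ is even in each $w_j$; its degree is at most $2n+2m$. Hence $\Phi(w)=R(w_1^2,\dots,w_N^2)$ with $\deg R\le n+m$, and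
$$p(x):=R(s_1(x),\dots,s_N(x))\in\mathcal P_{n+m}$$
is real. As all $P_j\ne0$, the lines $\mathbb R\sigma P$ ($\sigma$ mod $\pm1$) are pairwise distinct. Choose $\psi\in(0,\pi/2)$, depending only on $P$, such that $2\psi$ is smaller than all angles between two distinct such lines, and put $q=\cos\psi<1$.

First we bound the norm. For $x\in E$ put $w=(\sqrt{s_j(x)})_j$, so $|w|=1$ and $p(x)=\Phi(w)$. As $|\langle\sigma w,v\rangle|\le1$ and $\langle\sigma w,P\rangle=\langle w,\sigma P\rangle$, we get $|p(x)|\le\sum_\sigma\langle w,\sigma P\rangle^{2m}$. At most one of the lines makes an angle at most $\psi$ with $w$, since two such lines would be at an angle at most $2\psi$. That line contributes at most $1$, every other line at most $q^{2m}$. Hence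
$$\|p\|_E\le1+2^Nq^{2m}.$$

Next we bound the derivative at $\theta=0$ from below. By (5), $p(\gamma(\theta))=\Phi(w(\theta))$. For $\sigma=1$ we have $\langle w(\theta),v\rangle=\cos(\frac\theta2-\alpha)$ and $\langle w(\theta),P\rangle=\cos\frac\theta2$, so this term is
$$T_{2n}\big(\cos(\tfrac\theta2-\alpha)\big)\cos^{2m}\tfrac\theta2=\cos(n\theta-\tfrac\pi2)\cos^{2m}\tfrac\theta2=\sin(n\theta)\cos^{2m}\tfrac\theta2 ,$$
with derivative $n$ at $\theta=0$. The phase $\alpha$ was chosen for this. For the other $\sigma$, $T_{2n}$ contains only even powers, and an even power of degree at most $2n$ of a combination of $\cos\frac\theta2,\sin\frac\theta2$ is a trigonometric polynomial in $\theta$ of degree at most $n$. So $T_{2n}(\langle\sigma w(\theta),v\rangle)$ is a real trigonometric polynomial of degree at most $n$ bounded by $1$, and by Bernstein its derivative is at most $n$ in absolute value. The factor $\langle\sigma w(\theta),P\rangle^{2m}$ equals $\langle\sigma P,P\rangle^{2m}\le q^{2m}$ at $\theta=0$, because the line $\mathbb R\sigma P$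 makes an angle larger than $\psi$ with $P$. Its derivative there is at most $2m\,q^{2m-1}\cdot\frac12=mq^{2m-1}$ in absolute value, because $|w'(0)|=\frac12|Q|=\frac12$. So each other term has derivative at most $nq^{2m}+mq^{2m-1}\le(n+m)q^{2m-1}$ in absolute value. As $\gamma'(0)=\beta\eta$,
$$\beta\,\langle\operatorname{grad}p(x_0),\eta\rangle\ge n-2^N(n+m)q^{2m-1}.$$

Finally, take $n=m^2$ and $m$ large, so that the right side is positive. Then $\operatorname{grad}p(x_0)\ne0$, hence $|p(x_0)|<\|p\|$ and $0<\sqrt{\|p\|^2-p(x_0)^2}\le\|p\|$. Therefore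
$$h_{K_E(x_0)}(\eta)\ge\frac{\langle\operatorname{grad}p(x_0),\eta\rangle}{(n+m)\|p\|}\ge\frac1\beta\cdot\frac{\frac n{n+m}-2^Nq^{2m-1}}{1+2^Nq^{2m}}\xrightarrow[m\to\infty]{}\frac1\beta=\delta(\eta),\tag{6}$$
which proves Proposition 8. $\square$

## Sandwiching $\lambda_E$: proof of Theorem A

**Step 1.** This step identifies $h_{K_E(x_0)}$. By Lemma 3 and Proposition 7 with $x=x_0$, for each $\epsilon\in(0,1)$, $|\eta|=1$ and small $s>0$,
$$h_{K_E(x_0)}(\eta)-\epsilon\le\frac{V_E(x_0+is\eta)}s\le\frac{\delta(\eta)}{1-\epsilon}.$$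
Letting $\epsilon\to0$, $h_{K_E(x_0)}\le\delta$; with Proposition 8, $h_{K_E(x_0)}=\delta$. This is the first claim of Theorem A.

**Step 2.** This step transfers the identity to the measure. Proposition 7 now reads $V_E^*(x+iy)\le(1-\epsilon)^{-1}h_{K_E(x_0)}(y)$ near $x_0$; the right side is continuous, so regularization does not matter. Lemmas 5 and 4 with $u=V_E^*$ and $v=(1-\epsilon)^{-1}h_{K_E(x_0)}(\operatorname{Im}z)$, together with Corollary 6, give for each $\epsilon\in(0,1)$
$$(1-\epsilon)^d\,d!\operatorname{vol}K_E(x_0)\le\lambda\le(1-\epsilon)^{-d}\,d!\operatorname{vol}K_E(x_0)\quad\text{a.e. on a neighborhood of }x_0.\tag{7}$$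
At each Lebesgue point $x_0$ of $\lambda$, $\epsilon\to0$ yields $\frac1{d!}\lambda(x_0)=\operatorname{vol}K_E(x_0)=\operatorname{vol}\widetilde G(E,x_0)$. This proves the conjecture.

**Step 3.** This step gives continuity. Let $U$ be the neighborhood in (7) for $x_0$ and $\epsilon$, and let $x_1\in U$. Inequality (7) for $x_1$ holds a.e. on a neighborhood $U_1$ of $x_1$, and $U\cap U_1$ has positive measure. Comparing the two versions of (7) there,
$$(1-\epsilon)^{2d}\le\frac{\operatorname{vol}K_E(x_1)}{\operatorname{vol}K_E(x_0)}\le(1-\epsilon)^{-2d}.$$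
So $\operatorname{vol}K_E$ is continuous on $\operatorname{int}E$, and Theorem A is proved. $\blacksquare$

**Corollary 9 (sharp constant).** For a convex body $E$, $x\in\operatorname{int}E$ and $\eta\ne0$, the smallest $C$ such that $|D_\eta p(x)|\le nC\sqrt{\|p\|^2-p(x)^2}$ for all $n$ and $p\in\mathcal P_n$ is $C=1/\beta(x,\eta)$. The same constant is best possible with $\|p\|$ in place of the square root.

**Proof.** The smallest $C$ is $g_E(x,\eta)=h_{K_E(x)}(\eta)$, which is $1/\beta(x,\eta)$ by Theorem A. With $\|p\|$ in place of the square root the inequality with this $C$ is weaker, hence true. By the middle term of (6), which contains $\|p\|$ and not the square root, no smaller constant works. (Both sides are homogeneous in $\eta$, so $|\eta|=1$ in (6) is no restriction.) $\square$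

We return to the triangle. By (1) and Theorem A, $h_{K_E(x)}(\eta)^2=\eta_1^2/s_1+\eta_2^2/s_2+(\eta_1+\eta_2)^2/s_3$, so the value at the centroid in direction $(1,-1)$ is indeed $\sqrt6$. This quadratic form has matrix
$$A=\begin{pmatrix}\frac1{s_1}+\frac1{s_3}&\frac1{s_3}\\ \frac1{s_3}&\frac1{s_2}+\frac1{s_3}\end{pmatrix},\qquad\det A=\frac{s_1+s_2+s_3}{s_1s_2s_3}=\frac1{s_1s_2s_3}.$$
As $h_{K_E(x)}(\eta)=|A^{1/2}\eta|$, $K_E(x)$ is the ellipse $A^{1/2}B$, of area $\pi/\sqrt{s_1s_2s_3}$. So $\lambda(x)=2\pi/\sqrt{x_1x_2(1-x_1-x_2)}$. As a check, $\int_0^c(x_2(c-x_2))^{-1/2}dx_2=\pi$ with $c=1-x_1$, and $\int_0^1x_1^{-1/2}dx_1=2$, so the total mass in $\operatorname{int}E$ is $2\pi\cdot\pi\cdot2=(2\pi)^2$, as it must be at most.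

## Arbitrary compact sets: integrating a local derivative bound

Without convexity the inscribed ellipses we can count on come from balls only, and we must bound $V_E$ from above by the gradient set itself. The first idea is to integrate: a bound $|D_\eta f|\le kH(\eta)\|f\|$ for polynomials $f$ of degree $k$, applied to $f=p(\cdot+it\eta)$, bounds the growth of $\max|p(\cdot+it\eta)|$ in $t$. It stops at one point. The derivative bound is available only near $x_0$, while the maximum may be attained far from $x_0$. The repair is to multiply by $Q^m$, with a quadratic polynomial $Q$ that peaks near $x_0$ and $m$ a small multiple of $n$. Far from $x_0$ this factor beats the growth of $p$, provided that $V$ is uniformly small just off the set. Both hypotheses of the next lemma will hold for neighborhoods of $E$.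

**Lemma 10.** Let $F\subset\mathbb R^d$ be compact, $B(x_0,\rho)\subset F$, $\rho>0$, and suppose $\omega(t):=\sup\{V_F(x+it\eta):x\in F,|\eta|=1\}\to0$ as $t\downarrow0$. Suppose $g_F(x,\eta)\le H(\eta)$ for $|x-x_0|<\rho$, $|\eta|=1$, where $H\ge0$ is bounded on the unit sphere. Then for each $\epsilon>0$ there is $s_0>0$ with
$$V_F(x+it\eta)\le t(H(\eta)+\epsilon),\qquad|x-x_0|\le s_0,\ |\eta|=1,\ 0\le t\le s_0.$$

**Proof.** **Step 1.** This step passes to complex polynomials. If $f$ is a complex polynomial of degree at most $k$ ($k\ge1$), $|\eta|=1$ and $|x-x_0|<\rho$, then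
$$|D_\eta f(x)|\le k\,H(\eta)\,\|f\|_F.\tag{8}$$
Choose $\phi$ with $e^{i\phi}D_\eta f(x)=|D_\eta f(x)|$ and let $f_1$ be the real polynomial which equals $\operatorname{Re}(e^{i\phi}f)$ on $\mathbb R^d$. Then $D_\eta f_1(x)=|D_\eta f(x)|$ and $\|f_1\|_F\le\|f\|_F$. If $|f_1(x)|=\|f_1\|_F$, then $D_\eta f_1(x)=0$, since $x\in\operatorname{int}F$. Otherwise $|D_\eta f_1(x)|\le kH(\eta)\sqrt{\|f_1\|_F^2-f_1(x)^2}\le kH(\eta)\|f\|_F$.

**Step 2.** This step sets up the weight. Fix $x_1$ with $|x_1-x_0|\le\rho/4$, fix $|\eta|=1$, and let $D=2\operatorname{diam}F$. As $2\rho\le\operatorname{diam}F$, $\rho\le D/4$. Let $Q(x)=1-|x-x_1|^2/D^2$; since $|x-x_1|\le D/2$ on $F$, $\frac34\le Q\le1$ on $F$. Let $\kappa\in(0,1]$ and choose $t_0>0$ with $\omega(t)\le\kappa\rho^2/(4D^2)$ for $0<t\le t_0$. Let $\deg p=n\ge1$, $\|p\|_F\le1$. Replacing $p$ by a power does not change $\frac1n\log|p|$, so we may assume $n\ge1/\kappa$. Then $m=\lceil\kappa n\rceil\le\kappa n+1\le2\kappa n$. Put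
$$\Psi(x,t)=p(x+it\eta)Q(x)^m,\qquad A(t)=\max_{x\in F}|\Psi(x,t)|,\quad0\le t\le t_0.$$
$A$ is Lipschitz, since $\partial_t\Psi$ is bounded on $F\times[0,t_0]$, and $A(0)\le1$.

**Step 3.** This step keeps the maximum near $x_0$. For $x\in F$ with $|x-x_1|\ge\rho/2$ and $0<t\le t_0$,
$$|\Psi(x,t)|\le e^{n\omega(t)}\Big(1-\frac{\rho^2}{4D^2}\Big)^m\le\exp\Big(n\Big[\omega(t)-\frac{\kappa\rho^2}{4D^2}\Big]\Big)\le1,$$
by the definition of $V_F$ and $m\ge\kappa n$. So if $A(t)>1$, each maximizer $x_t$ satisfies $|x_t-x_1|<\rho/2$, hence $|x_t-x_0|<\rho$.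

**Step 4.** This step bounds the growth at a maximizer. Let $A(t)>1$. Apply (8) at $x_t$ to $f(x)=p(x+it\eta)Q(x)^m$, which has $\deg f\le n+2m$ and $\|f\|_F=A(t)$. We have
$$D_\eta f=(D_\eta p)(\cdot+it\eta)\,Q^m+m f\,\frac{D_\eta Q}Q,$$
and at $x_t$, $\frac{|D_\eta Q|}Q\le\frac43\cdot\frac{2|x_t-x_1|}{D^2}\le\frac{4\rho}{3D^2}\le\frac2D$. Since $\partial_t\Psi=i(D_\eta p)(x+it\eta)Q^m$,
$$|\partial_t\Psi(x_t,t)|\le A(t)\Big[(n+2m)H(\eta)+\frac{2m}D\Big]\le nLA(t),\qquad L=H(\eta)+\kappa\Big(4H(\eta)+\frac4D\Big),$$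
where $m\le2\kappa n$ was used.

**Step 5.** This step integrates. Suppose $A$ is differentiable at $t\in(0,t_0)$ with $A(t)>1$. Since $A(t')\ge|\Psi(x_t,t')|$ with equality at $t'=t$, and $|\Psi(x_t,\cdot)|$ is differentiable at $t$ (its value there is not $0$), the two derivatives agree, so $A'(t)=\partial_t|\Psi|(x_t,t)\le nLA(t)$. Where $A(t)\le1$, the function $\log^+A$ has its minimum value $0$, so its derivative, if it exists, is $0$. Thus the Lipschitz function $\log^+A$ satisfies $(\log^+A)'\le nL$ a.e. and $\log^+A(0)=0$, so $A(t)\le e^{nLt}$. As $Q(x_1)=1$, $|p(x_1+it\eta)|\le e^{nLt}$. Since $p$ was arbitrary, $V_F(x_1+it\eta)\le Lt$ for $0\le t\le t_0$. Here $t_0$ depends only on $\kappa,\rho,D,\omega$, and not on $x_1$ or $\eta$. Choose $\kappa$ with $\kappa(4\sup H+4/D)\le\epsilon$ and $s_0=\min(t_0,\rho/4)$. $\square$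

The lemma needs a bound for $g_F(x,\eta)$ that is uniform in $x$ near $x_0$, with a constant as good as $g_E(x_0,\eta)$. For $F=E$ this is not available: Lemma 3 gives only lower semicontinuity. Enlarging the set helps, because then polynomials can be translated.

**Proof of Theorem B.** By Corollary 6 only "$\le$" is needed. Let $E_j=\{x\in\mathbb R^d:\operatorname{dist}(x,E)\le1/j\}$.

**Step 1.** This step checks the hypotheses of Lemma 10 for $F=E_j$ and any $x_0\in\operatorname{int}E$, with $\rho=1/j$ and $H(\eta)=g_E(x_0,\eta)$. Clearly $B(x_0,1/j)\subset E_j$. Each point of $E_j$ lies in a ball $B(e,1/j)\subset E_j$ with $e\in E$, so Lemma 1(ii) gives, for every $\tau>0$, $\omega(t)\le\tau$ for $0<t\le\frac1j\sinh\tau\,(1-1/\cosh\tau)$; hence $\omega(t)\to0$. $H$ is bounded on the sphere by Lemma 3. Now let $|x-x_0|<1/j$, $p\in\mathcal P_n$, $\|p\|_{E_j}=1$, $|p(x)|<1$, and set $\tilde p(\xi)=p(\xi+x-x_0)$. For $\xi\in E$ the point $\xi+x-x_0$ is in $E_j$, so $\|\tilde p\|_E\le1$; also $\tilde p(x_0)=p(x)$ and $\operatorname{grad}\tilde p(x_0)=\operatorname{grad}p(x)$.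 If $|\tilde p(x_0)|=\|\tilde p\|_E$, this gradient is $0$, because $x_0\in\operatorname{int}E$. Otherwise
$$\frac{|D_\eta p(x)|}{n\sqrt{1-p(x)^2}}\le\frac{|D_\eta\tilde p(x_0)|}{n\sqrt{\|\tilde p\|_E^2-\tilde p(x_0)^2}}\le g_E(x_0,\eta).$$
Polynomials with $|p(x)|=\|p\|_{E_j}$ contribute $0$, as $x\in\operatorname{int}E_j$. Hence $g_{E_j}(x,\eta)\le g_E(x_0,\eta)$.

**Step 2.** This step bounds the density of $\lambda_{E_j}$. Lemma 10 gives, near $x_0$,
$$V_{E_j}^*(x+iy)\le h_{K_E(x_0)}(y)+\epsilon|y|=h_{K_E(x_0)+\epsilon B}(y),$$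
the right side being continuous. By Lemmas 5 and 4, $\lambda_{E_j}\le d!\operatorname{vol}(K_E(x_0)+\epsilon B)\,dx$ on $\mathbb R^d$ near $x_0$. On $\operatorname{int}E\subset\operatorname{int}E_j$ the measure $\lambda_{E_j}$ has a density, by Corollary 6 for $E_j$. At its Lebesgue points in $\operatorname{int}E$ we let $\epsilon\to0$ and get
$$\lambda_{E_j}(x)\le\Lambda(x):=d!\operatorname{vol}\widetilde G(E,x)\quad\text{for a.e. }x\in\operatorname{int}E.$$
$\Lambda$ is lower semicontinuous and locally bounded by Lemma 3.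

**Step 3.** This step lets $j\to\infty$. As the $E_j$ decrease and contain $E$, $V_{E_j}$ increases with $j$ and $V_{E_j}\le V_E$. If $\|p\|_E\le1$, $\deg p=n\ge1$ and $\epsilon>0$, then $\|p\|_{E_j}\le1+\epsilon$ for large $j$, so $V_{E_j}\ge\frac1n(\log|p|-\log(1+\epsilon))$. Thus $\sup_jV_{E_j}=V_E$. Hence $V_E\le\sup_jV_{E_j}^*\le V_E^*$, so $(\sup_jV_{E_j}^*)^*=V_E^*$, and by Fact 1, $V_{E_j}^*\uparrow V_E^*$ a.e. By Fact 2, $\lambda_{E_j}\to\lambda_E$ weakly. These measures live on $\mathbb R^d$, since $\widehat{E_j}=E_j$ and $\widehat E=E$ by Fact 5. So for $0\le\varphi\in C_c(\mathbb C^d)$ whose support meets $\mathbb R^d$ only in $\operatorname{int}E$,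
$$\int\varphi\,d\lambda_E=\lim_j\int\varphi\,d\lambda_{E_j}\le\int_{\operatorname{int}E}\varphi\,\Lambda\,dx.$$
Every nonnegative function in $C_c(\operatorname{int}E)$ is the restriction of such a $\varphi$, so $\lambda\le\Lambda$ a.e. on $\operatorname{int}E$. With Corollary 6, $\lambda=\Lambda$ a.e. on $\operatorname{int}E$. $\blacksquare$
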